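# Cancelling projective modules of rank $d$ over $d$-dimensional positively graded rings

## Guessing that the Quillen ideal never vanishes

Rings are commutative and "projective" means finitely generated projective. Let $R=\bigoplus_{i\ge0}R_i$ be a Noetherian positively graded integral domain of dimension $d\ge2$, put $A=R_0$ and $R_+=\bigoplus_{i\ge1}R_i$, and assume $\dim A\ge1$ and $R_+\ne0$. Since $A\cong R/R_+$, the ring $A$ is Noetherian.

**Definition (cancellative).** A projective $R$-module $P$ is *cancellative* if $P\oplus R^n\cong Q\oplus R^n$, with $Q$ projective and $n\ge0$, implies $P\cong Q$.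

**Definition (Quillen ideal).** For a projective $R$-module $P$, the Quillen ideal $J(A,P)$ is the set of $s\in A$ such that $P_s$ is extended from $A_s$, that is, $P_s\cong Q\otimes_{A_s}R_s$ for some projective $A_s$-module $Q$.

The problem comes from Sourjya Banerjee, "Stability theorems for positively graded domains and a question of Lindel", arXiv:2306.12778 (2023). It starts from a known theorem: *with $R$ and $d$ as above, a projective $R$-module $P$ of rank $d$ with $J(A,P)\neq0$ is cancellative.* Is the hypothesis $J(A,P)\ne0$ necessary?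

The first answer one would guess is that the hypothesis can be dropped because it always holds: $J(A,P)$ is never zero, and the theorem already covers everything. Let us test this. We shall often use the following fact. If $\Sigma\subset R$ is multiplicative and $\Sigma^{-1}P$ is free, then $P_h$ is free for some $h\in\Sigma$. Indeed $P$ is finitely presented, so an isomorphism $\Sigma^{-1}R^d\to\Sigma^{-1}P$ and its inverse are defined, and are inverse to each other, after inverting a single element of $\Sigma$. Call this *spreading out*.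

**Test 1: polynomial rings.** Let $R=A[t]$ and let $K$ be the fraction field of $A$. Then $K[t]$ is a PID, so $P\otimes_RK[t]$ is free. Spreading out with $\Sigma=A\setminus\{0\}$ gives $0\ne s\in A$ with $P_s$ free. So $s\in J(A,P)$, and the guess is right here.

**Test 2: a family of cusps.** Let $k$ be a field and
$$R=k[x][t^2,t^3]=k[x]\oplus t^2k[x,t]\subset k[x,t],\qquad \deg x=0,\ \deg t=1 .$$
Here $R_0=k[x]$ and $d=2$, because $k[x,t]$ is a finite extension of $R$. Put
$$L=k[x](1+t)+t^2k[x,t],\qquad L'=k[x](1-t)+t^2k[x,t].$$
Modulo $t^2$, elements of $R$ are in $k[x]$ and elements of $L$ are in $k[x](1+t)$, so $L$ is an $R$-submodule of $k[x,t]$; similarly for $L'$. Modulo $t^2$ a product of an element of $L$ and one of $L'$ is in $k[x]$, so $LL'\subset R$. Also $1-t^2=(1+t)(1-t)$ and $t^4=t^2\cdot t^2$ are in $LL'$, hence so is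
$$(1-t^2)(1+t^2)+t^4=1 .$$
Thus $LL'=R$, and $L$ is an invertible module: projective of rank $1$.

*$L_s$ is not free for any $0\neq s\in k[x]$.* Suppose $L_s=gR_s$. The ideal that $L_s$ generates in $k[x]_s[t]$ is $g\,k[x]_s[t]$. It contains $1+t$ and $t^2$, hence $(1-t)(1+t)+t^2=1$. So $g$ is a unit of $k[x]_s[t]$, that is, a unit of $k[x]_s\subset R_s$, and $L_s=R_s$. But $1+t\in L_s$, and $1+t\notin R_s=k[x]_s\oplus t^2k[x]_s[t]$.

Now take $P=L\oplus R$, of rank $2=d$. Suppose $0\ne s\in J(A,P)$. Projective modules over the PID $k[x]_s$ are free, so $P_s$ is free, and so is $\wedge^2P_s\cong L_s$. This is a contradiction. Hence $J(A,P)=0$, and the guess fails.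

One observation from this example will guide us. Since $t^2\in L$, inverting $t^2$ gives $L_{t^2}=k[x,t,t^{-1}]=R_{t^2}$. So $P$ does become free after inverting one *homogeneous* element, but this element has positive degree.

**Test 3: the sphere.** Could the conclusion hold for reasons of dimension alone? No. Let $S=\mathbb R[x,y,z]/(x^2+y^2+z^2-1)$, a domain of dimension $2$, and let $\mathcal T$ be the kernel of $(x,y,z):S^3\to S$. This map is split by $1\mapsto(x,y,z)$, so $\mathcal T\oplus S\cong S^3$ and $\mathcal T$ is projective of rank $2$. If $\mathcal T$ were free, a basis element would be a triple of polynomials that at each real point of the sphere is a nonzero vector orthogonal to the radius (nonzero because $\mathcal T$ is a direct summand of $S^3$). That is a nowhere vanishing tangent field on $S^2$, which does not exist. So $\mathcal T\not\cong S^2$, and neither is cancellative. Two consequences: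

1. With $R=R_0=S$ and trivial grading, $d=2$ and a module of rank $d$ fails to be cancellative. So $R_+\ne0$ is needed.
2. With $R=S[t]$, $d=3$, the module $\mathcal T\otimes_SR$ has rank $d-1$, and $(\mathcal T\otimes_SR)\oplus R\cong R^3$. It is not free, since setting $t=0$ would make $\mathcal T$ free. So the rank cannot be lowered to $d-1$ in general.

The guess was wrong in its reason and right in its conclusion.

**Theorem 1.** Let $R=\bigoplus_{i\ge0}R_i$ be a Noetherian positively graded domain of dimension $d\ge2$ with $\dim R_0\ge1$ and $R_+\ne0$. Then every projective $R$-module $P$ of rank $d$ is cancellative.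

So the hypothesis $J(R_0,P)\neq0$ is not necessary. There is also a stronger version. Its statement uses the group $E(R\oplus P)$ of transvections and the set $\mathrm{Um}(R\oplus P)$ of unimodular elements, both defined in the next section.

**Theorem 2.** Let $R$ be a positively graded Noetherian ring of dimension $d$, $2\le d<\infty$, such that for every minimal prime $\mathfrak p$ of $R$ the graded domain $R/\mathfrak p$ has nontrivial grading and its degree-zero part is not a field. Let $P$ be a projective $R$-module of constant rank $d$.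

(a) If $R$ is reduced, $E(R\oplus P)$ acts transitively on $\mathrm{Um}(R\oplus P)$.

(b) In all cases $P$ is cancellative.

(Minimal primes of a graded ring are homogeneous, so $R/\mathfrak p$ is graded.) If $R$ is a domain, the only minimal prime is $0$, and the hypotheses are exactly those of Theorem 1, because a domain has dimension $\ge1$ if and only if it is not a field. In particular, in Theorem 1 the group $E(R\oplus P)$ acts transitively on $\mathrm{Um}(R\oplus P)$. A non-domain to which Theorem 2 applies is $k[x,y,t]/(xy)$ with $\deg x=\deg y=0$, $\deg t=1$, $d=2$: its minimal primes are $(x)$ and $(y)$, with quotients $k[y,t]$ and $k[x,t]$.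

We prove Theorem 1 first and then refine the argument.

## Unimodular elements, transvections and Bass's theorem

Let $R$ be any ring and $P$ a projective $R$-module.

**Definition (unimodular).** $\mathrm{Um}(R\oplus P)$ is the set of $(a,p)\in R\oplus P$ such that $xa+\psi(p)=1$ for some $x\in R$, $\psi\in P^*=\mathrm{Hom}(P,R)$. For $P=R^{n-1}$ we get the set $\mathrm{Um}_n(R)$ of rows whose entries generate the unit ideal. Similarly $\mathrm{Um}(P)$ is the set of $p$ with $\psi(p)=1$ for some $\psi\in P^*$.

Equivalently, $(a,p)\notin\mathfrak m(R\oplus P)$ for every maximal ideal $\mathfrak m$. Indeed, the values at $(a,p)$ of all linear forms make up an ideal. If $(a,p)\in\mathfrak m(R\oplus P)$, this ideal lies in $\mathfrak m$. Conversely, write $R\oplus P$ as a direct summand of a free module $F$. If all linear forms have values in $\mathfrak m$ at $(a,p)$, then so do the coordinates of $F$, so $(a,p)\in\mathfrak mF$, and projecting back, $(a,p)\in\mathfrak m(R\oplus P)$.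

**Definition (transvections).** $E(R\oplus P)$ is the group generated by the automorphisms
$$(y,q)\mapsto(y,q+yp')\quad(p'\in P),\qquad (y,q)\mapsto(y+\psi(q),q)\quad(\psi\in P^*).$$

Matrices act on rows from the right; $e_1=(1,0,\dots,0)$; $e_{ij}(x)=I+xE_{ij}$ for $i\ne j$; and $E_n(R)$ is the group generated by the $e_{ij}(x)$. Right multiplication by $e_{ij}(x)$ adds $x$ times the $i$-th entry to the $j$-th. So for $P=R^{n-1}$ the transvections are products of matrices $e_{1j}(x)$, or of matrices $e_{j1}(x)$.

**Bass's theorem** (Bass, *Algebraic K-theory*, Ch. IV, §3). Let $S$ be Noetherian of finite dimension, $P$ a projective $S$-module of rank $\ge\dim S+1$, and $(a,p)\in\mathrm{Um}(S\oplus P)$. Then there is $q\in P$ with $p+aq\in\mathrm{Um}(P)$.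

Consequently $E(S\oplus P)$ is transitive on $\mathrm{Um}(S\oplus P)$: choose $\psi\in P^*$ with $\psi(p+aq)=1$ and apply transvections
$$(a,p)\to(a,p+aq)\to\bigl(a+(1-a)\psi(p+aq),\,p+aq\bigr)=(1,p+aq)\to(1,0).$$

**Lemma 3.** Let $R$ be Noetherian of finite dimension $d$.

(i) Let $P$ be projective. If for each $(a,p)\in\mathrm{Um}(R\oplus P)$ some automorphism of $R\oplus P$ sends $(a,p)$ to $(1,0)$, then $P\oplus R\cong Q\oplus R$ implies $P\cong Q$.

(ii) If $P$ has constant rank $d$ and satisfies the condition in (i), then $P$ is cancellative.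

*Proof.* (i) Under an isomorphism $R\oplus Q\cong R\oplus P$, the generator $(1,0)$ of the summand $R$ goes to some $(a,p)$. It is unimodular, because the projection to that summand is a linear form with value $1$. Also $Q\cong(R\oplus P)/R(a,p)$. An automorphism that sends $(a,p)$ to $(1,0)$ gives $Q\cong(R\oplus P)/R(1,0)\cong P$.

(ii) Let $P\oplus R^n\cong Q\oplus R^n$. If $n\ge2$, then $P\oplus R^{n-1}$ has rank $\ge d+1$. By Bass's theorem it satisfies the condition in (i), so $P\oplus R^{n-1}\cong Q\oplus R^{n-1}$. Repeat until $n=1$ and use (i). $\square$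

Bass's theorem settles rank $>d$; we are exactly one step below its range.

## Unimodular rows over a graded ring: two pieces of smaller dimension, and a homotopy

Before a general $P$, consider $P=R^d$, where the problem is about rows of length $d+1$. The argument works for a class of rings larger than our $R$, and this will matter.

**Setting (G).** $D=\bigoplus_{i\ge0}D_i$ is a positively graded Noetherian ring of finite dimension $d\ge2$, $A=D_0$, and every maximal ideal of $A$ contains an element that is a nonzerodivisor on $D$. For $\mathfrak m\in\operatorname{Max}A$ write $D_{\mathfrak m}=D\otimes_AA_{\mathfrak m}$, and similarly for modules.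

The domain $R$ of Theorem 1 is of this kind: $A$ is a domain and not a field, so each $\mathfrak m\in\operatorname{Max}A$ contains some $b\neq0$.

We shall cut $\operatorname{Spec}D_{\mathfrak m}$ into the closed set $b=0$ and the open set $b\neq0$. Each piece has dimension at most $d-1$, which is the dimension for which rows of length $d+1$ are in Bass's range. In the example $D=k[x,t]$, $\mathfrak m=(x)$, $b=x$, the ring $D_{\mathfrak m}=k[x]_{(x)}[t]$ has dimension $2$, but $D_{\mathfrak m}/x=k[t]$ and $D_{\mathfrak m}[1/x]=k(x)[t]$ have dimension $1$.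

We need a textbook fact (Bruns–Herzog, *Cohen–Macaulay Rings*, Theorem 1.5.8). Let $\mathfrak n$ be a prime of a Noetherian graded ring, and $\mathfrak n^*$ the ideal generated by the homogeneous elements of $\mathfrak n$; it is prime. If $\mathfrak n$ is not homogeneous, then $\operatorname{ht}\mathfrak n=\operatorname{ht}\mathfrak n^*+1$.

**Lemma 4.** In Setting (G), let $\mathfrak m\in\operatorname{Max}A$ and let $b\in\mathfrak m$ be a nonzerodivisor on $D$. Then $\dim D_{\mathfrak m}/bD_{\mathfrak m}\le d-1$ and $\dim D_{\mathfrak m}[1/b]\le d-1$.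

*Proof.* The element $b$ is a nonzerodivisor on the localization $D_{\mathfrak m}$, so no prime of $D_{\mathfrak m}$ containing $b$ is minimal. This gives the first bound.

For the second, put $C=D_{\mathfrak m}[1/b]$. It is the localization of $D$ at the multiplicative set generated by $A\setminus\mathfrak m$ and $b$, which consists of elements of degree $0$. So $C$ is positively graded and $C_0=A_{\mathfrak m}[1/b]$. If $C=0$ there is nothing to prove. Let $\mathfrak n$ be a maximal ideal of $C$. We claim that $\operatorname{ht}\mathfrak n\le\operatorname{ht}(q+C_+)$ for some $q\in\operatorname{Max}C_0$.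

Suppose $\mathfrak n$ is homogeneous. Then $C/\mathfrak n$ is a positively graded field. A nonzero homogeneous element $x$ of positive degree in it would have an inverse $y=\sum y_i$, but $xy=\sum xy_i$ has no component of degree $0$, so $xy\neq1$. Hence $C_+\subset\mathfrak n$ and $\mathfrak n=q+C_+$ with $q=\mathfrak n\cap C_0$ maximal.

Suppose $\mathfrak n$ is not homogeneous. Choose $q\in\operatorname{Max}C_0$ containing the proper ideal $\mathfrak n^*\cap C_0$. As $\mathfrak n^*$ is generated by homogeneous elements, $\mathfrak n^*\subset q+C_+$. The inclusion is strict, because $q+C_+$ is maximal, while $\mathfrak n^*\subsetneq\mathfrak n$ is not. So $\operatorname{ht}(q+C_+)\ge\operatorname{ht}\mathfrak n^*+1=\operatorname{ht}\mathfrak n$.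

It remains to bound $\operatorname{ht}(q+C_+)$. Let $q'$ be the contraction of $q$ to $A$: a prime with $q'\subset\mathfrak m$ and $b\notin q'$. Since $b\in\mathfrak m$, we have $q'\subsetneq\mathfrak m$. The prime $q+C_+$ of the localization $C$ corresponds to the prime $q'+D_+$ of $D$, so
$$\operatorname{ht}(q+C_+)=\operatorname{ht}(q'+D_+)<\operatorname{ht}(\mathfrak m+D_+)\le d .\qquad\square$$

**Lemma 5 (local transitivity).** In Setting (G), $\mathrm{Um}_{d+1}(D_{\mathfrak m})=e_1E_{d+1}(D_{\mathfrak m})$ for every $\mathfrak m\in\operatorname{Max}A$.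

*Proof.* Choose $b\in\mathfrak m$ a nonzerodivisor on $D$, and let $(v_0,\dots,v_d)\in\mathrm{Um}_{d+1}(D_{\mathfrak m})$. We want to add multiples of $v_d$ to the other entries until these alone are unimodular. We construct $w_j=v_j+x_jv_d$ for $0\le j\le d-1$ such that for each $j\le d$:

> $(*)_j$ every prime of $D_{\mathfrak m}/bD_{\mathfrak m}$, and every prime of $D_{\mathfrak m}[1/b]$, that contains $w_0,\dots,w_{j-1}$ but not $v_d$ has height $\ge j$ in that ring.

$(*)_0$ is trivial. Assume $(*)_j$ with $j<d$. Take the minimal primes over $(w_0,\dots,w_{j-1})$ in $D_{\mathfrak m}/bD_{\mathfrak m}$ and in $D_{\mathfrak m}[1/b]$ that do not contain $v_d$, and regard them all as primes of $D_{\mathfrak m}$. They form a finite set $\mathcal F$. Let $\mathfrak q_1,\dots,\mathfrak q_l$ be its maximal members under inclusion. They are pairwise incomparable, so the intersection of those $\mathfrak q_i$ with $v_j\notin\mathfrak q_i$ is contained in no $\mathfrak q_i$ with $v_j\in\mathfrak q_i$. By prime avoidance there is $x_j$ that lies in every $\mathfrak q_i$ with $v_j\notin\mathfrak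 q_i$ and in no $\mathfrak q_i$ with $v_j\in\mathfrak q_i$. Put $w_j=v_j+x_jv_d$. If $v_j\notin\mathfrak q_i$, then $x_jv_d\in\mathfrak q_i$ and $w_j\notin\mathfrak q_i$. If $v_j\in\mathfrak q_i$, then $x_jv_d\notin\mathfrak q_i$ and again $w_j\notin\mathfrak q_i$. Every member of $\mathcal F$ is contained in some $\mathfrak q_i$, so $w_j$ lies in no member of $\mathcal F$.

Now let a prime $\mathfrak q$ of one of the two rings contain $w_0,\dots,w_j$ but not $v_d$. In that ring it contains a minimal prime over $(w_0,\dots,w_{j-1})$. That prime does not contain $v_d$, so it belongs to $\mathcal F$; it has height $\ge j$ by $(*)_j$, and it does not contain $w_j$, so the inclusion is strict. Hence $\operatorname{ht}\mathfrak q\ge j+1$, which is $(*)_{j+1}$.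

By Lemma 4 both rings have dimension $\le d-1$, so $(*)_d$ says that no prime of either ring contains $w_0,\dots,w_{d-1}$ but not $v_d$. Every prime of $D_{\mathfrak m}$ comes from one of the two rings, according to whether it contains $b$. So a prime of $D_{\mathfrak m}$ containing $w_0,\dots,w_{d-1}$ contains $v_d$, hence all $v_j=w_j-x_jv_d$, which is impossible. Thus $\sum_{j<d}y_jw_j=1$ for some $y_j$. Elementary operations take
$$(v_0,\dots,v_d)\to(w_0,\dots,w_{d-1},v_d)\to(w_0,\dots,w_{d-1},1)\to(0,\dots,0,1)\to(1,0,\dots,0,1)\to e_1,$$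
where the second arrow adds $(1-v_d)\sum y_jw_j$ to the last entry. $\square$

The grading lets us pass from $\mathfrak m$-local to global. Recall **Quillen's patching theorem** (*Projective modules over polynomial rings*, Invent. Math. 36 (1976), Theorem 1): let $M$ be a finitely presented $D[T]$-module such that $M_{\mathfrak n}$ is extended from $D_{\mathfrak n}$ for each $\mathfrak n\in\operatorname{Max}D$; then $M$ is extended from $D$.

**Proposition 6.** In Setting (G), let $v\in\mathrm{Um}_{d+1}(D)$ have degree-zero component $e_1$. Then there is $\gamma\in GL_{d+1}(D)$ with $v\gamma=e_1$.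

*Proof.* We join $v$ to $e_1$ by a polynomial path. Let
$$\varphi:D\to D[T],\qquad \sum x_i\mapsto\sum x_iT^i\quad(x_i\in D_i).$$
This is an $A$-algebra homomorphism. Put $v(T)=\varphi(v)\in\mathrm{Um}_{d+1}(D[T])$. Then $v(1)=v$, and $v(0)$ is the degree-zero component $e_1$. Let $M$ be the kernel of $v(T):D[T]^{d+1}\to D[T]$ (rows acting on columns). This map is a split surjection, so $M$ is projective.

Let $\mathfrak m\in\operatorname{Max}A$. Lemma 5 gives $v=e_1\varepsilon$ with $\varepsilon\in E_{d+1}(D_{\mathfrak m})$. Since $\varphi$ is $A$-linear, it induces $D_{\mathfrak m}\to D_{\mathfrak m}[T]$, and $v(T)=e_1\varphi(\varepsilon)$ over $D_{\mathfrak m}[T]$. So $M_{\mathfrak m}=\varphi(\varepsilon)^{-1}\ker(e_1)$ is free over $D_{\mathfrak m}[T]$. If $\mathfrak n\in\operatorname{Max}D$, choose $\mathfrak m\in\operatorname{Max}A$ containing $\mathfrak n\cap A$. Then $D_{\mathfrak n}$ is a localization of $D_{\mathfrak m}$, so $M_{\mathfrak n}$ is free over $D_{\mathfrak n}[T]$. By Quillen's theorem $M$ is extended from $D$, so $M/(T-1)M\cong M/TM$. As the sequence $0\to M\to D[T]^{d+1}\to D[T]\to0$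 splits, it stays exact under $T=1$ and under $T=0$, and
$$\ker(v)\cong M/(T-1)M\cong M/TM\cong\ker(v(0))=\ker(e_1)\cong D^d .$$
Choose a column $u$ with $vu=1$. Then $D^{d+1}=Du\oplus\ker v$. The matrix $\gamma$ whose columns are $u$ and a basis of $\ker v$ is invertible, and $v\gamma=e_1$. $\square$

**The free case of Theorem 1.** Let $R$ be as in Theorem 1 and $v\in\mathrm{Um}_{d+1}(R)$. Its degree-zero component $v_0$ is the image under $R\to R/R_+=A$, so $v_0\in\mathrm{Um}_{d+1}(A)$. Since $R_+$ is a nonzero prime of the domain $R$, $\dim A\le d-1$, and Bass's theorem gives $\varepsilon_0\in E_{d+1}(A)$ with $v_0\varepsilon_0=e_1$. Proposition 6 with $D=R$ applies to $v\varepsilon_0$. So for $P=R^d$ every unimodular element can be moved to $(1,0)$, and $R^d$ is cancellative.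

## Modules that are not extended: where the homotopy breaks

The obvious next move is to run the same path for a general $P$. Let $Q=(R\oplus P)/R(a,p)$ and let $M=Q\otimes_{R,\varphi}R[T]$ be its pullback along $\varphi:R\to R[T]$. At $T=1$ it is $Q$. At $T=0$ it is $(Q/R_+Q)\otimes_AR$. If $M$ were extended from $R$, these would be isomorphic, so $Q$ would be extended from $A$. For the cusp family and $P=L\oplus R$ this is impossible: we have $\wedge^2Q\cong\wedge^3(Q\oplus R)\cong\wedge^3(P\oplus R)\cong\wedge^2P\cong L$. If $Q$ were extended from the PID $k[x]$, it would be free, and so would $L$. So when $P$ is not extended, the path leads to the wrong module, and the patching theorem cannot apply.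

In the cusp family, however, $P$ becomes free when we invert the homogeneous element $s=t^2$. Let us see what this buys. In $P_s$, use the basis $p_1=(t^2,0)$, $p_2=(0,1)$ of elements of $P$. The first coordinate function is $\pi_1(l,f)=l/t^2$, and elements of $R\oplus P$ become rows over $R_s$. Suppose we get a unimodular row over $R$ and reduce it to $e_1$ by some $\gamma\in GL_3(R)$. The matrix $\gamma$ acts on $R_s\oplus P_s$, but it need not preserve $R\oplus P$. For example $e_{21}(1)$ acts by $(y,q)\mapsto(y+\pi_1(q),q)$, and $\pi_1(1+t,0)=(1+t)/t^2\notin R$. By contrast, $e_{21}(z)$ with $z\in s^2R=t^4R$ does preserve $R\oplus P$, since $t^4\pi_1(L)=t^2L\subset R$.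

So we need $\gamma$ congruent to the identity modulo a power of $s$, which Proposition 6 over $R$ does not give. The way out is to find another ring $D$ for which Proposition 6 says exactly this. A matrix $\delta\equiv1\bmod I$ with $r\delta=e_1$ is the same as a matrix $(\delta,1)$ over the ring $D=\{(x,y):x\equiv y\bmod I\}$ that takes $(r,e_1)$ to $e_1$. When $I\subset R_+$, this $D$ satisfies Setting (G) with the same $d$ and the same $A$.

## Rows congruent to $e_1$ modulo $s^m$, and the double of $R$

We write the next three lemmas so that they serve for both theorems.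

**Setting (S).** $R$ is Noetherian of finite dimension $d$, $P$ is projective of constant rank $d$, and $s\in R$ is a nonzerodivisor with $P_s$ free of rank $d$.

Since $P$ is a submodule of a free module, $s$ acts injectively on it, so $P\subset P_s$. Multiplying a basis of $P_s$ by a power of the unit $s$ of $R_s$, we obtain a basis $p_1,\dots,p_d$ with $p_i\in P$. Let $\pi_i:P\to R_s$ be the coordinate functions. As $P$ is finitely generated, there is $\tau\ge0$ with $s^\tau\pi_i(P)\subset R$ for all $i$. With $F=\bigoplus_iRp_i$ we have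
$$s^\tau P\subset F\subset P. \tag{1}$$
In the cusp family with $s=t^2$ and the basis above, $\tau=2$ works.

**Lemma 7.** In Setting (S), let $m\ge0$ and $I=s^mR$. Every element of $\mathrm{Um}(R\oplus P)$ can be moved by $E(R\oplus P)$ to some $(a,p)$ with $p=\sum c_ip_i$, such that the row $r=(a,c_1,\dots,c_d)\in R^{d+1}$ is unimodular and $r\equiv e_1\bmod I$.

*Proof.* Put $\overline R=R/s^{m+\tau}R$. As $s^{m+\tau}$ is a nonzerodivisor, no prime containing it is minimal if $m+\tau>0$, so $\dim\overline R\le d-1$; if $m+\tau=0$ then $\overline R=0$. By Bass's theorem over $\overline R$, the image of our element is moved to $(1,0)$ by an element of $E(\overline R\oplus P/s^{m+\tau}P)$. Transvections lift to $R$: elements of $P/s^{m+\tau}P$ lift to $P$, and linear forms $P/s^{m+\tau}P\to\overline R$ lift to $P\to R$ because $P$ is projective. So we reach $(a,p)$ with $a\equiv1\bmod s^{m+\tau}R$ and $p\in s^{m+\tau}P\subset s^mF$ by (1). Write $p=\sum c_ip_i$ with $c_i\in s^mR$. Then $r\equiv e_1\bmod I$. If a maximal ideal $\mathfrak m$ contained $a$ and all $c_i$, then $(a,p)\in\mathfrak m(R\oplus P)$,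 contrary to unimodularity. $\square$

**Lemma 8.** In Setting (S), let $m\ge\tau$, $I=s^mR$, and let $(a,p)$, $r$ be as in Lemma 7. If $\delta\in GL_{d+1}(R)$ satisfies $\delta\equiv1\bmod I$ and $r\delta=e_1$, then some automorphism of $R\oplus P$ sends $(a,p)$ to $(1,0)$.

*Proof.* Let $\delta$ act on $R_s\oplus P_s$ by right multiplication on coordinate rows with respect to $(1,0),(0,p_1),\dots,(0,p_d)$. An element $(y,q)\in R\oplus P$ has coordinate row $x=(y,\pi_1(q),\dots,\pi_d(q))\in R\times(s^{-\tau}R)^d$. Now $x\delta=x+x(\delta-1)$, and $x(\delta-1)$ has entries in $s^{-\tau}s^mR\subset R$, so it is the coordinate row of an element of $R\oplus F\subset R\oplus P$. Hence $\delta$ maps $R\oplus P$ into itself. So does $\delta^{-1}$, which is also $\equiv1\bmod I$. So $\delta$ induces an automorphism of $R\oplus P$. It sends $(a,p)$, with row $r$, to the element with row $e_1$, which is $(1,0)$. $\square$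

**Definition (double).** For an ideal $I$ of $R$, the *double* is $D=R\times_{R/I}R=\{(x,y)\in R\times R:\ x-y\in I\}$.

For example, let $R=k[x,t]$ and $I=t^mR$, $m\ge1$. With $u=(t^m,0)$ we have $D=R\oplus Ru$ over the diagonal $R$, and $u^2=t^mu$. So $D\cong k[x,t,u]/(u^2-t^mu)$, graded by $\deg t=1$, $\deg u=m$, with $D_0=k[x]$.

**Lemma 9.** In Setting (S), suppose also that $R$ is positively graded with $A=R_0$, that $d\ge2$, that $s$ is homogeneous of positive degree, and that every maximal ideal of $A$ contains a nonzerodivisor of $R$. Let $m\ge1$, $I=s^mR$, $D=R\times_{R/I}R$. Then $D$ satisfies Setting (G), with the same $d$ and $D_0=A$. If $r\in\mathrm{Um}_{d+1}(R)$ and $r\equiv e_1\bmod I$, then $v=(r,e_1)$ is in $\mathrm{Um}_{d+1}(D)$ and has degree-zero component $e_1$.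

*Proof.* Since $I$ is homogeneous, $D$ is graded by $D_i=D\cap(R_i\times R_i)$. Since $I\subset R_+$, the condition $x-y\in I$ for $x,y\in R_0$ forces $x=y$, so $D_0=\{(x,x):x\in A\}=A$. Writing $(x,y)=(y,y)+(x-y,0)$ we see $D\cong R\oplus I$ as a module over the diagonal copy of $R$. So $D$ is a finite extension of $R$; hence it is Noetherian and $\dim D=\dim R=d$. A nonzerodivisor $b\in A$ of $R$ acts on $D\subset R\times R$ as $(b,b)$, injectively. This proves the first assertion.

Because $r-e_1\in I^{d+1}$, the entries of $v$ lie in $D$. The ring $R\times R$ is finite over the diagonal, hence integral over $D$, so each maximal ideal of $D$ is contracted from a maximal ideal $\mathfrak m\times R$ or $R\times\mathfrak m$ of $R\times R$. The first cannot contain all entries of $v$ because $r$ is unimodular, nor can the second because $e_1$ is. So $v$ is unimodular over $D$. Finally $r-e_1\in R_+^{d+1}$, so the degree-zero component of $r$ is $e_1$, and that of $v$ is $(e_1,e_1)$, the row $e_1$ over $D$. $\square$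

The positive degree of $s$ is essential here: if $s\in A$, then $(s^m,0)$ would be in $D_0$.

## Proof of Theorem 1

Let $R$ and $P$ be as in Theorem 1.

**Step 1: a homogeneous $s$ of positive degree with $P_s$ free.** Let $\Sigma$ be the set of nonzero homogeneous elements of $R$ and $R'=\Sigma^{-1}R$, which is $\mathbb Z$-graded. Every nonzero homogeneous element of $R'$ is a unit. We claim that
$$R'=K[\theta,\theta^{-1}]\quad\text{with } K=R'_0 \text{ a field} \tag{2}$$
(compare Bruns–Herzog, Lemma 1.5.7). Since $R_+\ne0$, there is a least $e\ge1$ with $R'_e\ne0$. Let $0\ne\theta\in R'_e$. If $0\neq x\in R'_n$, write $n=ae+c$ with $0\le c<e$. Then $x\theta^{-a}$ is a nonzero element of degree $c$, so $c=0$ and $x\theta^{-a}\in K$. The powers of $\theta$ have different degrees, so (2) is a Laurent polynomial ring.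

This is a PID, so $\Sigma^{-1}P$ is free, and by spreading out $P_h$ is free for some $h\in\Sigma$. Multiply $h$ by a nonzero homogeneous element of positive degree. We obtain a nonzero homogeneous $s$ with $\deg s>0$ and $P_s$ free of rank $d$. So we are in Setting (S). Fix $p_i$, $\pi_i$, $\tau$ as there.

**Step 2: rows.** Fix $m\ge\max(1,\tau)$ and $I=s^mR$. By Lemma 3 it suffices to move each element of $\mathrm{Um}(R\oplus P)$ to $(1,0)$ by an automorphism. By Lemma 7 we may assume that it is $(a,p)$ with coordinate row $r\in\mathrm{Um}_{d+1}(R)$, $r\equiv e_1\bmod I$. By Lemma 8 it suffices to find $\delta\in GL_{d+1}(R)$ with $\delta\equiv1\bmod I$ and $r\delta=e_1$.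

**Step 3: finding $\delta$ over the double.** As $A$ is a domain and not a field, each maximal ideal of $A$ contains a nonzero element, which is a nonzerodivisor of $R$. So Lemma 9 applies: $D=R\times_{R/I}R$ satisfies Setting (G), and $v=(r,e_1)\in\mathrm{Um}_{d+1}(D)$ has degree-zero component $e_1$. By Proposition 6 there is $\gamma\in GL_{d+1}(D)$ with $v\gamma=e_1$. Write $\gamma=(\gamma_1,\gamma_2)$ with $\gamma_i\in GL_{d+1}(R)$. Then
$$\gamma_1\equiv\gamma_2\bmod I,\qquad r\gamma_1=e_1,\qquad e_1\gamma_2=e_1 .$$
Put $\delta=\gamma_1\gamma_2^{-1}$. Then $\delta\equiv1\bmod I$, and $r\delta=e_1\gamma_2^{-1}=e_1$. $\qquad\blacksquare$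

## Factoring $\delta$ into transvections

Theorem 1 produces an automorphism. Theorem 2(a) wants a product of transvections of $R\oplus P$. Two things must be improved. First, Proposition 6 must give $\gamma\in E_{d+1}(D)$, so Quillen's theorem has to be replaced by a patching statement for elementary matrices. Second, congruence modulo $I$ must be turned into a factorization of $\delta$ into matrices $e_{1j}(z)$, $e_{j1}(z)$ with $z$ divisible by a high power of $s$, since those are the matrices that act as transvections of $R\oplus P$. Both rest on explicit factorizations of conjugates of $e_{ij}(x)$. In this section $n\ge3$, and $\epsilon_\kappa$ denotes the $\kappa$-th standard column, $e_\kappa$ the $\kappa$-th standard row.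

**Lemma 10.** Let $S$ be a ring, $u\in S^n$ a column, $\alpha<\beta$, $w=u_\beta e_\alpha-u_\alpha e_\beta$ (a row), and $z,y\in S$. Then $I+zy\,uw$ is a product of matrices $e_{ij}(x)$ with $x\in zS\cup yS$.

*Proof.* Since $n\ge3$, choose $\kappa\ne\alpha,\beta$. Put $u^\circ=u-u_\kappa\epsilon_\kappa$. Then $w\epsilon_\kappa=0$ and $wu=u_\beta u_\alpha-u_\alpha u_\beta=0$, so $wu^\circ=0$. As $w\epsilon_\kappa=0$,
$$I+zy\,uw=(I+zy\,u^\circ w)(I+zy\,u_\kappa\epsilon_\kappa w).$$
The second factor is $\prod_{l\ne\kappa}e_{\kappa l}(zyu_\kappa w_l)$. For the first, put $g=zu^\circ e_\kappa$ and $h=y\epsilon_\kappa w$. From $e_\kappa u^\circ=0$, $w\epsilon_\kappa=0$, $wu^\circ=0$ we get $g^2=h^2=hg=0$, while $gh=zy\,u^\circ w$. Now $(g+h)^2=gh$ and $(g+h)gh=gh(g+h)=ghgh=0$, so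
$$(I+g)(I+h)(I-g)(I-h)=(I+(g+h)+gh)(I-(g+h)+gh)=I+2gh-gh=I+gh.$$
Finally $I\pm g=\prod_{l\ne\kappa}e_{l\kappa}(\pm zu_l)$ and $I\pm h=\prod_{l\ne\kappa}e_{\kappa l}(\pm yw_l)$. $\square$

**Suslin's formula.** Let $\gamma\in GL_n(S)$ and $i\ne j$. Let $u$ be the $i$-th column of $\gamma$, and $w$, $u'$ the $j$-th and $i$-th rows of $\gamma^{-1}$. Then $wu=0$, $u'u=1$ and $\gamma e_{ij}(x)\gamma^{-1}=I+x\,uw$. Put $w^{\alpha\beta}=u_\beta e_\alpha-u_\alpha e_\beta$ and $c_{\alpha\beta}=w_\alpha u'_\beta-w_\beta u'_\alpha$. We claim that $w=\sum_{\alpha<\beta}c_{\alpha\beta}w^{\alpha\beta}$. Both $c_{\alpha\beta}$ and $w^{\alpha\beta}$ change sign when $\alpha,\beta$ are exchanged, so the $e_\alpha$-coefficient of the sum is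
$$\sum_{\beta\ne\alpha}(w_\alpha u'_\beta-w_\beta u'_\alpha)u_\beta=w_\alpha(1-u'_\alpha u_\alpha)+u'_\alpha w_\alpha u_\alpha=w_\alpha ,$$
using $u'u=1$ and $wu=0$. Since $w^{\alpha\beta}u=0$, cross terms vanish and
$$\gamma e_{ij}(x)\gamma^{-1}=I+x\,uw=\prod_{\alpha<\beta}\bigl(I+xc_{\alpha\beta}\,u\,w^{\alpha\beta}\bigr). \tag{3}$$
Each factor has the shape treated in Lemma 10.

**Lemma 11 (clearing denominators).** Let $f\in S$ and $\theta(Y)\in E_n(S_f[Y])$ with $\theta(0)=I$. Then for some $N$ there is $\tilde\theta\in E_n(S[Y])$ with $\tilde\theta(0)=I$ whose image over $S_f[Y]$ is $\theta(f^NY)$.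

*Proof.* Write $\theta=\prod_{k=1}^{K}e_{i_kj_k}(a_k+Yg_k)$ with $a_k\in S_f$, $g_k\in S_f[Y]$, and put $\gamma_k=\prod_{l\le k}e_{i_lj_l}(a_l)$. Since $\gamma_{k-1}^{-1}\gamma_k=e_{i_kj_k}(a_k)$, the product $\prod_k\gamma_ke_{i_kj_k}(Yg_k)\gamma_k^{-1}$ telescopes to $\theta\,\gamma_K^{-1}$, and $\gamma_K=\theta(0)=I$. So
$$\theta=\prod_k\gamma_k\,e_{i_kj_k}(Yg_k)\,\gamma_k^{-1}.$$
By (3), each factor is a product of matrices $I+Ygc\,u\,w^{\alpha\beta}$ with $u$ and $c$ over $S_f$ and $g\in S_f[Y]$. Write $u=\tilde u/f^\rho$ and $gc=\tilde h/f^\rho$ with $\tilde u\in S^n$, $\tilde h\in S[Y]$. For $N\ge3\rho$, substituting $f^NY$ for $Y$ turns the matrix into the image of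
$$I+f^{N-3\rho}\,Y\,\tilde h(f^NY)\;\tilde u\,(\tilde u_\beta e_\alpha-\tilde u_\alpha e_\beta).$$
By Lemma 10 (with second scalar $1$) this lies in $E_n(S[Y])$, and it is $I$ at $Y=0$. Take one $N$ for all factors and let $\tilde\theta$ be the product. $\square$

**Lemma 12 (local–global).** Let $D$ be an $A$-algebra and $v(T)\in\mathrm{Um}_n(D[T])$ with $v(0)=e_1$ and $v(T)\in e_1E_n(D_{\mathfrak m}[T])$ for all $\mathfrak m\in\operatorname{Max}A$. Then $v(T)\in e_1E_n(D[T])$.

*Proof.* A relation $v(T)=e_1\varepsilon$ over $D_{\mathfrak m}[T]$ involves finitely many elements, so it already holds over $D_f[T]$ for some $f\in A\setminus\mathfrak m$. Such $f$ generate the unit ideal of $A$. So there are $f_1,\dots,f_q$ generating $A$ with $v(T)\in e_1E_n(D_{f_j}[T])$.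

Fix $f=f_j$ and $v(T)=e_1\varepsilon(T)$ with $\varepsilon\in E_n(D_f[T])$. We show that small changes of the argument of $v$ are elementary. Put $S=D[T,X]$ and
$$\theta(Y)=\varepsilon(XT)^{-1}\,\varepsilon((X+Y)T)\in E_n(S_f[Y]),\qquad\theta(0)=I .$$
Over $S_f[Y]$ we have $v(XT)\theta(Y)=v((X+Y)T)$. Take $N,\tilde\theta$ from Lemma 11. The row
$$\omega(Y)=v((X+f^NY)T)-v(XT)\,\tilde\theta(Y)$$
over $S[Y]$ vanishes at $Y=0$ and becomes $0$ over $S_f[Y]$. So $\omega=Y\omega'$, where $\omega'$ also becomes $0$ over $S_f[Y]$, and $f^{N'}\omega'=0$ for some $N'$. Hence $\omega(f^{N'}Y)=f^{N'}Y\omega'(f^{N'}Y)=0$. With $L=N+N'$ we get $v((X+f^LY)T)=v(XT)\,\tilde\theta(f^{N'}Y)$. Specializing $X,Y$ to elements of $D$,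
$$v((x+f^Ly)T)\in v(xT)\,E_n(D[T])\qquad\text{for all }x,y\in D. \tag{4}$$
Any larger $L$ also works, so take one $L$ for $f_1,\dots,f_q$. As the $f_j^L$ generate $A$, write $1=\sum_jy_jf_j^L$ and put $x_j=\sum_{i\le j}y_if_i^L$. By (4), $v(x_jT)\in v(x_{j-1}T)E_n(D[T])$. In $q$ steps we go from $v(x_0T)=v(0)=e_1$ to $v(x_qT)=v(T)$. $\square$

**Lemma 13.** Let $s\in R$, $k\ge0$, $I=s^{4k}R$, $D=R\times_{R/I}R$, and $\gamma=(\gamma_1,\gamma_2)\in E_n(D)$. Then $\gamma_1\gamma_2^{-1}$ lies in the group generated by the $e_{1j}(z)$ and $e_{j1}(z)$ with $j\ge2$, $z\in s^kR$.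

*Proof.* Write $\gamma=\prod_le_{i_lj_l}((x_l,y_l))$, put $z_l=x_l-y_l\in I$ and $\beta_l=\prod_{l'<l}e_{i_{l'}j_{l'}}(y_{l'})$. Since $\beta_l^{-1}\beta_{l+1}=e_{i_lj_l}(y_l)$,
$$\gamma_1=\prod_le_{i_lj_l}(z_l)\,e_{i_lj_l}(y_l)=\Bigl(\prod_l\beta_l\,e_{i_lj_l}(z_l)\,\beta_l^{-1}\Bigr)\gamma_2 .$$
By (3) each factor $\beta_le_{i_lj_l}(z_l)\beta_l^{-1}$ is a product of matrices $I+z_lc\,u\,w^{\alpha\beta}$ with $z_lc\in s^{4k}R=s^{2k}\cdot s^{2k}R$. Split the scalar as $s^{2k}$ times an element of $s^{2k}R$: by Lemma 10 such a matrix is a product of $e_{ij}(x)$ with $x\in s^{2k}R$. If $i=1$ or $j=1$, this is already of the required form. If $i,j\ge2$ are distinct, then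
$$e_{ij}(s^{2k}y)=[\,e_{i1}(s^k),\,e_{1j}(s^ky)\,].\qquad\square$$

## Proof of Theorem 2

**(a) implies (b).** If $R$ is reduced, (a) and Lemma 3 give (b). In general let $\mathfrak N$ be the nilradical. It is homogeneous, as the intersection of the minimal primes. The ring $R/\mathfrak N$ is reduced, of dimension $d$, and has the same quotients by minimal primes, so it satisfies the hypotheses. If $P\oplus R^n\cong Q\oplus R^n$, then $P/\mathfrak NP\cong Q/\mathfrak NQ$. As $P$ is projective, this isomorphism lifts to a homomorphism $P\to Q$. By Nakayama it is surjective. Its kernel is projective of rank $0$, since $Q$ also has constant rank $d$; so the kernel is $0$, and $P\cong Q$.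

Now let $R$ be reduced with minimal primes $\mathfrak p_1,\dots,\mathfrak p_l$. They are homogeneous, $\bigcap\mathfrak p_i=0$, and $\bigcup\mathfrak p_i$ is the set of zerodivisors. We use homogeneous prime avoidance (Bruns–Herzog, Lemma 1.5.10): if an ideal generated by homogeneous elements of positive degree is contained in none of finitely many primes, then it has a homogeneous element that lies in none of them.

**Step 1: a homogeneous nonzerodivisor $s$ of positive degree with $P_s$ free.** Let $\Sigma$ be the set of homogeneous nonzerodivisors. Since $R/\mathfrak p_i$ has nontrivial grading, $R_+\not\subset\mathfrak p_i$. So $\Sigma$ contains an element of positive degree. Put $R'=\Sigma^{-1}R$.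

We determine the homogeneous primes of $R'$; they correspond to the homogeneous primes of $R$ that do not meet $\Sigma$. Let $\mathfrak q$ be a homogeneous prime of $R$ contained in no $\mathfrak p_i$. Then $\mathfrak qR_+$ is contained in no $\mathfrak p_i$, and it is generated by homogeneous elements of positive degree, so it meets $\Sigma$, and so does $\mathfrak q$. Hence the homogeneous primes of $R'$ are exactly the $\mathfrak p_iR'$.

They are pairwise comaximal: if $\mathfrak p_iR'+\mathfrak p_jR'$ were proper, then, being homogeneous, it would lie in a homogeneous prime $\mathfrak p_kR'$, and $\mathfrak p_i,\mathfrak p_j\subset\mathfrak p_k$ forces $i=j=k$ by minimality. Their intersection is $0$. So $R'=\prod_iR'/\mathfrak p_iR'$. In each factor $0$ is the only homogeneous prime. A nonzero homogeneous element there is a unit, since otherwise the homogeneous ideal it generates would lie in a homogeneous prime, that is, in $0$. There is also a unit of positive degree, the image of an element of $\Sigma$. The argument for (2) shows that each factor is $K_i[\theta_i,\theta_i^{-1}]$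 with $K_i$ a field.

Over each of these PIDs, $P\otimes_RR'$ is free, and its rank is $d$ on every factor, so $\Sigma^{-1}P$ is free of rank $d$. Spreading out and multiplying by an element of $\Sigma$ of positive degree gives a homogeneous nonzerodivisor $s$ with $\deg s>0$ and $P_s$ free of rank $d$. We are in Setting (S); fix $p_i,\pi_i,\tau$.

**Step 2: rows and the double.** Choose $k\ge\max(1,\tau)$, $m=4k$, $I=s^mR$. By Lemma 7, up to $E(R\oplus P)$ every element of $\mathrm{Um}(R\oplus P)$ is an $(a,p)$ with coordinate row $r\in\mathrm{Um}_{d+1}(R)$, $r\equiv e_1\bmod I$.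

To use Lemma 9, we check that every $\mathfrak m\in\operatorname{Max}A$ contains a nonzerodivisor of $R$. The ring $A/(\mathfrak p_i\cap A)$ is the degree-zero part of $R/\mathfrak p_i$, so it is not a field. So $\mathfrak p_i\cap A$ is a non-maximal prime, and $\mathfrak m\not\subset\mathfrak p_i\cap A$. By prime avoidance there is $b\in\mathfrak m$ outside all $\mathfrak p_i\cap A$, that is, a nonzerodivisor of $R$. By Lemma 9, $D=R\times_{R/I}R$ satisfies Setting (G), and $v=(r,e_1)\in\mathrm{Um}_{d+1}(D)$ has degree-zero component $e_1$.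

**Step 3: an elementary matrix over $D$.** Let $\varphi:D\to D[T]$ be the homomorphism of Proposition 6 and $v(T)=\varphi(v)$, so $v(0)=e_1$, $v(1)=v$. For $\mathfrak m\in\operatorname{Max}A$, Lemma 5 gives $v=e_1\varepsilon$ with $\varepsilon\in E_{d+1}(D_{\mathfrak m})$, so $v(T)=e_1\varphi(\varepsilon)\in e_1E_{d+1}(D_{\mathfrak m}[T])$. As $d+1\ge3$, Lemma 12 gives $v(T)\in e_1E_{d+1}(D[T])$. Setting $T=1$, we get $v=e_1\varepsilon$ with $\varepsilon=(\varepsilon_1,\varepsilon_2)\in E_{d+1}(D)$, that is,
$$r=e_1\varepsilon_1,\qquad e_1=e_1\varepsilon_2 .$$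
Put $\delta=\varepsilon_1^{-1}\varepsilon_2$. Then $r\delta=e_1\varepsilon_2=e_1$. Lemma 13 applied to $\varepsilon^{-1}=(\varepsilon_1^{-1},\varepsilon_2^{-1})$ shows that $\delta$ is a product of matrices $e_{1j}(z)$, $e_{j1}(z)$ with $j\ge2$ and $z\in s^kR$.

**Step 4: return to $P$.** In coordinates with respect to $(1,0),(0,p_1),\dots,(0,p_d)$, the matrices act on $R_s\oplus P_s$ by
$$e_{1j}(z):(y,q)\mapsto(y,\,q+yz\,p_{j-1}),\qquad e_{j1}(z):(y,q)\mapsto(y+z\pi_{j-1}(q),\,q).$$
Here $zp_{j-1}\in P$, and $z\pi_{j-1}$ maps $P$ to $R$ because $z\in s^kR$ and $k\ge\tau$. So both restrict to transvections of $R\oplus P$. Hence $\delta$ acts on $R\oplus P$ as an element of $E(R\oplus P)$. It sends $(a,p)$, with row $r$, to the element with row $r\delta=e_1$, which is $(1,0)$. So every element of $\mathrm{Um}(R\oplus P)$ is moved to $(1,0)$ by $E(R\oplus P)$. $\qquad\blacksquare$
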